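# Quadratic Weyl sums along the parabola $(t,t^2)$

## The sum at $t=1/3$ and at its neighbors

Write $\mathbf e(z)=\exp(2\pi i z)$ and take the point $(t,t^2)$ with $t=1/3$. Let us add up the numbers
$$\mathbf e\Big(\frac n3+\frac{n^2}9\Big)=\mathbf e\Big(\frac{n^2+3n}{9}\Big),\qquad n=1,2,3,\dots$$
For $n=1,\dots,9$ the residues of $n^2+3n$ modulo $9$ are $4,1,0,1,4,0,7,7,0$. One period therefore contributes
$$3+2\big(\mathbf e(\tfrac19)+\mathbf e(\tfrac49)+\mathbf e(\tfrac79)\big)=3+2\,\mathbf e(\tfrac19)\big(1+\mathbf e(\tfrac13)+\mathbf e(\tfrac23)\big)=3 .$$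
With $N=9P$ terms the sum is $3P=\sqrt P\sqrt N$. It grows linearly in $N$.

At $t=1/2$ the terms are $\mathbf e((n^2+2n)/4)$, the residues for $n=1,2,3,4$ are $3,0,3,0$, and a period contributes $2+2\mathbf e(3/4)=2-2i$, of modulus $2\sqrt2$: linear growth again. Not every rational point behaves this way. At $(x_1,x_2)=(0,\frac12)$, which is not on the parabola, the terms are $-1,1,-1,1,\dots$ and the partial sums stay bounded.

Rational $t$ form a null set, so let us move. Take $t=\frac13+\delta$ with $\delta=10^{-5}$ and the first $N=90$ terms. Now $t^2=\frac19+\eta$ with $\eta=\frac23\delta+\delta^2<6.67\cdot10^{-6}$. The $n$-th term has been multiplied by $\mathbf e(\delta n+\eta n^2)$, so it has moved by at most $2\pi(\delta n+\eta n^2)$. Since $\sum_{n\le 90}n=4095$ and $\sum_{n\le90}n^2=247065$, the whole sum has moved by at most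
$$2\pi(0.041+1.648)<10.7 .$$
At $t=\frac13$ the sum of 90 terms is $30$. So at the new point it still has modulus at least $19$, which is more than $2\sqrt{90}$.

Thus a point close to a good rational point sees, at one particular length $N$, a sum that exceeds $\sqrt N$. A typical $t$ is close to rational points of all sizes. Is it close enough, infinitely often, to produce infinitely many lengths $N$ with a sum of size at least $\sqrt N$? To state this, put
$$S(x_1,x_2;N)=\sum_{n=1}^N\mathbf e(x_1n+x_2n^2),\qquad (x_1,x_2)\in\mathsf T_2=(\mathbb R/\mathbb Z)^2,$$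
and for $\alpha\in(0,1)$
$$\mathcal E_{2,\alpha}=\{(x_1,x_2)\in\mathsf T_2:\ |S(x_1,x_2;N)|\ge N^\alpha\text{ for infinitely many }N\in\mathbb N\}.$$
It is known that $\mathcal E_{2,1/2}$ has full two-dimensional Lebesgue measure. That says nothing about the parabola $\mathcal X=\{(t,t^2):t\in[0,1]\}$, which is a null set in $\mathsf T_2$. Let $\mu$ be the image of Lebesgue measure on $[0,1]$ under $t\mapsto(t,t^2)$; normalized arc length on $\mathcal X$ has the same null sets. The following conjecture is from Changhao Chen, Igor E. Shparlinski, "Small values of Weyl sums", arXiv:1907.03101 (2019):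
$$\mu(\mathcal E_{2,1/2}\cap\mathcal X)=1 .$$
We prove that it is true, and then determine exactly how large the sums are for almost every $t$.

## A zero–infinity law with exponent six

Throughout, $|A|$ is the Lebesgue measure of a set $A\subset\mathbb R$ (or of an arc in $\mathbb R/\mathbb Z$), $\|y\|$ is the distance from $y$ to the nearest integer, $\varphi$ is Euler's function, and $\limsup_k E_k$ is the set of points lying in infinitely many of the sets $E_k$.

**Theorem 1.** For a.e. $t\in[0,1]$ we have $\limsup_{N\to\infty}N^{-1/2}|S(t,t^2;N)|=\infty$. In particular $\mu(\mathcal E_{2,1/2}\cap\mathcal X)=1$.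

**Theorem 2.** Let $g\in C^2([0,1])$ with $g''\neq0$ a.e. (for example $g(t)=t^2$), and let $\Psi:[1,\infty)\to(0,\infty)$ be nondecreasing. For a.e. $t\in[0,1]$,
$$\limsup_{N\to\infty}\frac{|S(t,g(t);N)|}{\sqrt N\,\Psi(\log N)}=\begin{cases}\infty,&\sum_{l\ge1}\Psi(l)^{-6}=\infty,\\[2pt] 0,&\sum_{l\ge1}\Psi(l)^{-6}<\infty.\end{cases}$$

**Corollary.** For a.e. $t$ we have $\limsup_N\log\big(|S(t,t^2;N)|N^{-1/2}\big)/\log\log N=1/6$, and $|S(t,t^2;N)|\ge N^{1/2}(\log N)^{1/6}$ for infinitely many $N$. Moreover $\mu(\mathcal E_{2,\alpha}\cap\mathcal X)=1$ for $\alpha\le\frac12$ and $=0$ for $\alpha>\frac12$.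

To see how fine the law is, take $\Psi(l)=l^{1/6}(\log 2l)^{\theta}$. Then $\Psi(l)^{-6}=l^{-1}(\log 2l)^{-6\theta}$, so for $\theta=\frac16$ the limsup is infinite almost everywhere, and for $\theta=\frac13$ it is zero almost everywhere.

## Complete Gauss sums and a large value near each rational point

**Lemma 1.** Let $q\ge1$, $\gcd(a,q)=1$, $m\in\mathbb Z$ and $G(m)=\sum_{r\bmod q}\mathbf e((ar^2+mr)/q)$. Then $|G(m)|\le\sqrt{2q}$, and $|G(m)|=\sqrt q$ if $q$ is odd.

*Proof.* Expand $|G(m)|^2$ as a double sum over $r'$ and $r$, and substitute $r'=r+h$: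
$$|G(m)|^2=\sum_{h\bmod q}\mathbf e\Big(\frac{ah^2+mh}q\Big)\sum_{r\bmod q}\mathbf e\Big(\frac{2ahr}q\Big).$$
The inner sum is $q$ if $q\mid 2h$ and $0$ otherwise. If $q$ is odd only $h=0$ survives, and $|G(m)|^2=q$. In general at most two residues $h$ survive, and $|G(m)|^2\le2q$. $\square$

The point $(0,\frac12)$ has $q=2$ and $G(0)=0$. This is why the lower bounds below use only odd $q$.

**Lemma 2.** Let $q$ be odd, $\gcd(a,q)=1$, $b\in\mathbb Z$, $P\in\mathbb N$, $N=Pq$, and suppose
$$\Big|x_1-\frac bq\Big|\le\frac1{16N},\qquad \Big|x_2-\frac aq\Big|\le\frac1{16N^2}.$$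
Then there is an integer $n$ with $\frac12\sqrt{PN}\le n\le N$ and $|S(x_1,x_2;n)|\ge\frac12\sqrt P\sqrt N\ (\ge\frac12\sqrt P\sqrt n)$.

*Proof.* Put $\gamma=x_1-\frac bq$, $\eta=x_2-\frac aq$ and $\omega(u)=\gamma u+\eta u^2$. The phase $\omega$ moves little:
$$\int_0^N|\omega'(u)|\,du\le|\gamma|N+|\eta|N^2\le\tfrac18 .$$
By Lemma 1 and periodicity,
$$\Big|\sum_{n\le N}\mathbf e\Big(\frac{bn+an^2}q\Big)\Big|=P\sqrt q=\sqrt{PN}.$$
On the other hand $\mathbf e((bn+an^2)/q)=\mathbf e(x_1n+x_2n^2)v_n$ with $v_n=\mathbf e(-\omega(n))$. With $S_n=S(x_1,x_2;n)$, partial summation shows that the same sum equals $S_Nv_N+\sum_{n<N}S_n(v_n-v_{n+1})$. Since $|v_n-v_{n+1}|\le2\pi|\omega(n+1)-\omega(n)|$, its modulus is at most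
$$\max_{n\le N}|S_n|\,\Big(1+2\pi\int_0^N|\omega'|\Big)\le\Big(1+\frac{2\pi}8\Big)\max_{n\le N}|S_n|\le2\max_{n\le N}|S_n| .$$
So some $n\le N$ has $|S_n|\ge\frac12\sqrt{PN}$. Finally $n\ge|S_n|$ because $S_n$ has $n$ terms of modulus $1$. $\square$

The bound $n\ge\frac12\sqrt{PN}$ looks like an afterthought. It will guarantee that infinitely many rational points give infinitely many different $n$.

## Rational points on the parabola are too sparse

The opening example suggests using the rational points of the parabola. They are $(b/r,b^2/r^2)$ with $\gcd(b,r)=1$, and the common denominator is $q=r^2$. Lemma 2, even with $P=1$, requires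
$$\Big|t^2-\frac{b^2}{r^2}\Big|\le\frac1{16r^4}.$$
Let $t\in[\tau,1]$ with $\tau>0$. Then $|t^2-b^2/r^2|\ge\tau|t-b/r|$ for $b\ge 0$, so $t$ must lie within $1/(16\tau r^4)$ of $b/r$. For each $r$ there are $O_\tau(r)$ admissible numerators $b$, so the set of such $t$ has measure $O_\tau(r^{-3})$. This is summable over $r$, and by the Borel–Cantelli lemma almost every $t$ satisfies the condition for only finitely many $r$. The approach stops here: these points have denominators that are squares, there are only about $r$ of them with denominator $r^2$, and each serves a neighborhood of length about $r^{-4}$ only.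

A second attempt is to look at $x_2=s=t^2$ alone. Its continued fraction convergents satisfy $|s-a/q|<1/q^2$, which is, up to a constant, the accuracy that Lemma 2 asks of $x_2$ when $P=1$. But $x_1=\sqrt s$ is then determined by $s$, and Lemma 2 also requires $\|q\sqrt s\|\le\frac1{16P}$. The convergents of $s$ do not control this.

The two attempts together show what to do. Lemma 2 demands accuracy $N^{-2}$ from $x_2$ and only $N^{-1}$ from $x_1$. So the rational point $(b/q,a/q)$ need not lie on the curve. It suffices that it lie near the curve, at distance about $1/(Pq)$ in the direction of $x_1$. This means: parametrize by $s=x_2$, write $x_1=f(s)$, and use those reduced fractions $a/q$ for which $\|qf(a/q)\|$ is at most a small multiple of $1/P$. For the parabola $qf(a/q)=\sqrt{aq}$. For instance with $q=19$, $a=17$ we have $\sqrt{323}=17.972\dots$, so $\|\sqrt{323}\|<\frac1{32}$. The point $(\frac{18}{19},\frac{17}{19})$ is not on the parabola but is close enough for $P=1$.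

Here is the expected yield. There are about $Q^2$ reduced fractions $a/q$ with $q\in(Q,2Q]$ in a fixed interval. If the numbers $qf(a/q)$ are equidistributed modulo $1$, a proportion about $1/P$ of the fractions survives. Each serves $|s-a/q|\lesssim 1/(PQ)^2$. The total measure is about
$$Q^2\cdot\frac1P\cdot\frac1{P^2Q^2}=P^{-3},\tag{1}$$
which does not depend on $Q$. So a positive proportion of all $s$ is served at every dyadic scale. What must be proved is the equidistribution, and this is where curvature enters.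

## Counting rational points near a curved arc

**Framework.** Let $J\subset\mathbb R$ be a compact interval, $f\in C^2(J)$, $0<c_1\le|f''|\le c_2$ on $J$, and $L=\max_J|f'|$. We work on the curve $(x_1,x_2)=(f(s),s)$, $s\in J$. Implied constants in $\ll$ and $O(\cdot)$, and the letters $c,C$, depend only on $J$ and $f$ unless we say otherwise; $c,C$ may change from line to line.

For the parabola, $f(s)=\sqrt s$ on $J=[\tau,1]$, with $\tau>0$. Here $|f''(s)|=\frac14s^{-3/2}$ lies between $\frac14$ and $\frac14\tau^{-3/2}$. The map $t\mapsto s=t^2$ is bi-Lipschitz from $[\sqrt\tau,1]$ onto $[\tau,1]$. So a statement valid for a.e. $s\in[\tau,1]$, for every $\tau>0$, is valid for a.e. $t\in[0,1]$.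

We recall two textbook tools. The first is van der Corput's second derivative test (Titchmarsh, *Zeta-function*, Theorem 5.9): if $\lambda\le|G''|\le C\lambda$ on $[u,v]$, then
$$\sum_{u\le b\le v}\mathbf e(G(b))\ll_C(v-u+1)\lambda^{1/2}+\lambda^{-1/2}.$$
In this form the cases $v-u<1$ (at most one term, while the right side is at least a constant) and $\lambda\ge1$ are trivial. The second is the Erdős–Turán inequality: for real $y_1,\dots,y_X$, an arc $U\subset\mathbb R/\mathbb Z$ and $H\ge1$,
$$\#\{b:y_b\in U\bmod1\}=X|U|+O\Big(\frac XH+\sum_{h\le H}\frac1h\Big|\sum_b\mathbf e(hy_b)\Big|\Big),$$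
with an absolute constant.

**Lemma 3.** For every interval $I\subset J$, every arc $U\subset\mathbb R/\mathbb Z$ and every $q\ge1$,
$$\#\{a\in\mathbb Z:\gcd(a,q)=1,\ a/q\in I,\ qf(a/q)\in U\bmod1\}=|U||I|\varphi(q)+O(q^{3/4}),$$
uniformly in $I$ and $U$.

*Proof.* We first count without the coprimality condition, along multiples of a divisor $d$ of $q$. Write $a=db$. Then $b$ runs over the integers of $(q/d)I$; their number is $X=|I|q/d+O(1)$. Let $F(b)=qf(db/q)$. Then $F''(b)=\frac{d^2}qf''(db/q)$, so $|F''|$ is between $c_1d^2/q$ and $c_2d^2/q$. This is where $f''\ne0$ is used. The second derivative test with $G=hF$, $h\ge1$, gives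
$$\sum_b\mathbf e(hF(b))\ll\Big(\frac qd+1\Big)\Big(\frac{hd^2}q\Big)^{1/2}+\Big(\frac q{hd^2}\Big)^{1/2}\ll(hq)^{1/2},$$
because $\frac qd(hd^2/q)^{1/2}=(hq)^{1/2}$ and $(hd^2/q)^{1/2}\le(hq)^{1/2}$ for $d\le q$. Take $H=\lceil q^{1/3}\rceil$ in the Erdős–Turán inequality. Since $X/H\ll q^{2/3}$ and $\sum_{h\le H}h^{-1}(hq)^{1/2}\ll(Hq)^{1/2}\ll q^{2/3}$,
$$\#\{b:F(b)\in U\bmod1\}=|U||I|\frac qd+O(q^{2/3}).$$
Now restore coprimality. Let $\mathfrak m$ be the Möbius function (we avoid $\mu$, which is our measure). The indicator of $\gcd(a,q)=1$ is $\sum_{d\mid a,\,d\mid q}\mathfrak m(d)$, so we multiply by $\mathfrak m(d)$ and sum over $d\mid q$. The main terms give $|U||I|\sum_{d\mid q}\mathfrak m(d)q/d=|U||I|\varphi(q)$. The number of divisors of $q$ is $\ll q^{1/12}$, so the total error is $\ll q^{2/3+1/12}=q^{3/4}$. $\square$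

We shall sum Lemma 3 over odd $q\in(Q,2Q]$, so we need the size of $\sum\varphi(q)$ there. Using $\varphi(q)/q=\sum_{d\mid q}\mathfrak m(d)/d$, and counting for each odd $d\le 2Q$ the odd multiples of $d$ in $(Q,2Q]$, whose number is $\frac Q{2d}+O(1)$,
$$\sum_{\substack{Q<q\le2Q\\ q\text{ odd}}}\varphi(q)\ge Q\sum_{\substack{Q<q\le2Q\\ q\text{ odd}}}\frac{\varphi(q)}q=Q\Big(\frac Q2\sum_{d\text{ odd}}\frac{\mathfrak m(d)}{d^2}+O(\log Q)\Big)=\frac4{\pi^2}Q^2+O(Q\log Q)\ge\frac{Q^2}3\tag{2}$$
for large $Q$. Here $\sum_{d\text{ odd}}\mathfrak m(d)d^{-2}=\prod_{p>2}(1-p^{-2})=\frac6{\pi^2}\cdot\frac43=\frac8{\pi^2}$, and $\frac4{\pi^2}>0.4$. In the other direction the sum is trivially $\ll Q^2$.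

## Almost every point of the parabola: proof of Theorem 1

Two measure-theoretic facts turn a positive proportion into full measure.

**Fact 1 (reverse Fatou).** For measurable subsets $E_k$ of a bounded interval, $|\limsup_kE_k|\ge\limsup_k|E_k|$. Indeed $|\limsup_k E_k|=\lim_m|\bigcup_{k\ge m}E_k|$, and $|\bigcup_{k\ge m}E_k|\ge\sup_{k\ge m}|E_k|$.

**Fact 2 (density).** If $B\subset J$ is measurable and there is $c>0$ with $|B\cap I|\ge c|I|$ for every nondegenerate interval $I\subset J$, then $|J\setminus B|=0$. Otherwise, by Lebesgue's density theorem, $J\setminus B$ has a density point; in short intervals $I$ around it the proportion of $J\setminus B$ tends to $1$, whereas it is at most $1-c$.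

The constant $c$ in Fact 2 must not depend on $I$. A threshold such as $k\ge k_0(I)$ may.

Let $f$ and $J$ be as in the framework; for the theorem, $f(s)=\sqrt s$ and $J=[\tau,1]$. Fix $P\in\mathbb N$ and let $\mathcal B_P$ be the (Borel) set of $s\in J$ with $|S(f(s),s;n)|\ge\frac12\sqrt P\sqrt n$ for infinitely many $n$. Let $I\subset J$ be a nondegenerate interval.

**Step 1: the sets $E_k$.** We collect the neighborhoods that Lemma 2 can serve at scale $Q=2^k$. Let $\mathcal A$ be the set of $(a,q)$ with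
$$q\in(Q,2Q]\text{ odd},\quad\gcd(a,q)=1,\quad a/q\in I,\quad\|qf(a/q)\|\le\frac1{32P},$$
let $\rho=\frac1{64P^2Q^2}$, and
$$E_k=\bigcup_{(a,q)\in\mathcal A}\{s\in I:|s-a/q|\le\rho\}.$$

**Step 2: points of $E_k$ see a large sum.** We check the hypotheses of Lemma 2. Let $s$ be within $\rho$ of $a/q$ with $(a,q)\in\mathcal A$, let $N=Pq$, and let $b$ be the integer nearest to $qf(a/q)$. Since $q\le2Q$, we have $\rho\le\frac1{16P^2q^2}=\frac1{16N^2}$. For $Q\ge L$,
$$\Big|f(s)-\frac bq\Big|\le L\rho+\frac1{32Pq}\le\frac1{64PQ}+\frac1{32Pq}\le\frac1{32Pq}+\frac1{32Pq}=\frac1{16N}.$$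
So Lemma 2 gives an $n\ge\frac12\sqrt{PN}=\frac12P\sqrt q\ge\frac12P\,2^{k/2}$ with $|S(f(s),s;n)|\ge\frac12\sqrt P\sqrt n$. If $s$ lies in infinitely many $E_k$, these $n$ are unbounded. Hence $\limsup_kE_k\subset\mathcal B_P$.

**Step 3: the measure of $E_k$.** We make (1) rigorous from below. Two distinct reduced fractions with denominators at most $2Q$ differ by at least $\frac1{4Q^2}>2\rho$, so the intervals forming $E_k$ are disjoint. Once $2\rho\le|I|$, each has length at least $\rho$ inside $I$, because $a/q\in I$ leaves room $\rho$ on one side. The condition on $qf(a/q)$ is an arc of length $\frac1{16P}$, so by Lemma 3 and (2)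
$$|\mathcal A|\ge\frac{|I|}{16P}\cdot\frac{Q^2}3-O(Q^{7/4}).$$
Therefore, for $k\ge k_0(I,P)$, $|E_k|\ge\rho|\mathcal A|\ge c(P)|I|$, with for example $c(P)=\frac1{6144P^3}$, half of what the main term gives. This constant does not depend on $I$.

**Step 4: full measure.** Fact 1 gives $|\mathcal B_P\cap I|\ge|\limsup_kE_k|\ge c(P)|I|$ for every nondegenerate interval $I\subset J$, and by Fact 2 the set $J\setminus\mathcal B_P$ is null. Hence almost every $s\in J$ lies in $\bigcap_{P\in\mathbb N}\mathcal B_P$, and for such $s$ the quantity $n^{-1/2}|S(f(s),s;n)|$ exceeds $\frac12\sqrt P$ infinitely often for every $P$. With $f(s)=\sqrt s$, $J=[\tau,1]$ and $\tau\to0$ we get $\limsup_NN^{-1/2}|S(t,t^2;N)|=\infty$ for a.e. $t\in[0,1]$. Already $P=4$ gives $|S|\ge N^{1/2}$ infinitely often, so $\mu(\mathcal E_{2,1/2}\cap\mathcal X)=1$. $\blacksquare$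

## From the measure $P^{-3}$ to the series $\sum\Psi^{-6}$

The estimate (1) predicts Theorem 2. To force $|S|\ge\Psi\sqrt N$ with Lemma 2 we need $\sqrt P$ of size $\Psi$. The corresponding set at scale $2^k$ has measure about $P^{-3}$, that is $\Psi^{-6}$, and $k$ is comparable with $\log N$. So a series $\sum_k\Psi(k)^{-6}$ should decide, as in the Borel–Cantelli lemmas. Two things are missing. When $\Psi\to\infty$ the measures tend to $0$, so Fact 1 gives nothing and we need a form of independence between scales. In the convergent case we must show that a large sum can arise in no other way.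

**Reduction to arcs.** We pass from $g$ to the framework. If $t$ is an accumulation point of $\{g'=0\}$, then $g'(t)=0$ by continuity and $g''(t)=0$ by taking difference quotients of $g'$ along zeros. So $\{g'=0\}$ is contained in the union of a countable set (its isolated points) and $\{g''=0\}$, and it is null. The open set $\{t\in(0,1):g'(t)\ne0,\ g''(t)\neq0\}$ has full measure and is a countable union of nondegenerate compact intervals $T$. On each $T$ the function $g$ is bi-Lipschitz, and $f=g^{-1}\in C^2(g(T))$ has $f'=1/(g'\circ f)$ and $f''=-\big(g''/(g')^3\big)\circ f\ne0$. With $s=g(t)$ we have $S(t,g(t);N)=S(f(s),s;N)$. So it suffices to prove the law for $S(f(s),s;N)$ and a.e. $s\in J$, with $f,J$ as in the framework.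

## The divergent case: pair correlations of the sets $E_k$

Let $\sum_l\Psi(l)^{-6}=\infty$. It suffices to show that for a.e. $s\in J$
$$|S(f(s),s;n)|\ge\Psi(\log n)\sqrt n\quad\text{for infinitely many }n;\tag{3}$$
applying this to $m\Psi$ for every $m\in\mathbb N$ makes the limsup infinite. Replacing $\Psi$ by $\max(\Psi,1)$ makes (3) harder and keeps the series divergent: either $\Psi<1$ everywhere and the new series is $\sum1$, or $\Psi\ge1$ from some point on. So assume $\Psi\ge1$.

The substitute for independence is the following inequality.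

**Fact 3 (Kochen–Stone).** Let $E_k$ be measurable subsets of a bounded interval with $\sum_k|E_k|=\infty$. Then
$$|\limsup_kE_k|\ge\limsup_n\frac{\big(\sum_{k\le n}|E_k|\big)^2}{\sum_{k,l\le n}|E_k\cap E_l|}.$$
To see this, fix $m$ and let $Y=\sum_{m\le k\le n}\mathbf 1_{E_k}$. By the Cauchy–Schwarz inequality $(\int Y)^2\le|\{Y>0\}|\int Y^2$, so $|\bigcup_{k\ge m}E_k|\ge(\sum_{m\le k\le n}|E_k|)^2/\sum_{m\le k,l\le n}|E_k\cap E_l|$. As $n\to\infty$ the omission of $k<m$ changes the numerator by a factor tending to $1$, and it only decreases the denominator. Take the limsup in $n$ and then let $m\to\infty$.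

So we want $|E_k\cap E_l|\ll|E_k||E_l|/|I|$ for $k<l$. The natural attempt is to apply Lemma 3 at scale $l$ inside each of the small intervals of $E_k$. Such an interval has length about $\rho_k=\frac1{64K_k^2Q_k^2}$, with $Q_k=2^k$ and $K_k$ in the role of $P$. The main term is of order $\rho_kQ_l^2/K_l$ and the error is of order $Q_l^{7/4}$. The main term dominates only if $Q_l^{1/4}$ exceeds a multiple of $Q_k^2K_k^2K_l$, and in particular $l$ must exceed $8k$. For $k<l\le8k$ the argument says nothing. For those pairs we shall count in a different way, which needs two preparations: $K_k=K_l$ for all such pairs, and a lower bound for $\|qf(a/q)\|$ in addition to the upper bound.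

**Step 1: scales in blocks.** We choose the parameter $K_k$ constant on long blocks, with gaps between blocks so that different blocks are far apart. Let $B_j=[9^j,9^{j+1})\cap\mathbb Z$ and $P_j=\lceil4\Psi(9^{j+2})^2\rceil$; since $\Psi\ge1$, $P_j\le5\Psi(9^{j+2})^2$. By monotonicity
$$\sum_{l\in B_{j+2}}\Psi(l)^{-6}\le8\cdot9^{j+2}\,\Psi(9^{j+2})^{-6}\le8\cdot81\cdot125\cdot9^jP_j^{-3},$$
so $\sum_j9^jP_j^{-3}=\infty$. Consider $j\ge1$ only, discard all $j$ with $9^jP_j^{-3}<j^{-2}$ (their total is finite), and then keep one parity of $j$ for which the sum still diverges. This leaves a set $\mathcal J$ with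
$$\sum_{j\in\mathcal J}9^jP_j^{-3}=\infty,\qquad P_j^3\le9^jj^2\quad(j\in\mathcal J),$$
and hence $P_j\le9^j$, as $j^2\le81^j$. Put $\mathcal K=\bigcup_{j\in\mathcal J}B_j$ and $K_k=P_j$ for $k\in B_j$. Then:

- (a) $K_k$ is nondecreasing on $\mathcal K$, $K_k\le9^j\le k$, and $\sum_{k\in\mathcal K}K_k^{-3}=\sum_{j\in\mathcal J}8\cdot9^jP_j^{-3}=\infty$;
- (b) for $k<l$ in $\mathcal K$ either $k,l$ are in the same block and $K_k=K_l$, or $l\ge9^{j+2}>9k$, where $k\in B_j$.

**Step 2: the events and their measure.** Here we repeat the construction of Theorem 1 with the extra lower bound. Fix a nondegenerate interval $I\subset J$ and let $\kappa=\frac1{32}$. For $k\in\mathcal K$ put $Q_k=2^k$ and $\rho_k=\frac1{64K_k^2Q_k^2}$. Let $\mathcal A_k$ be the set of $(a,q)$ with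
$$q\in(Q_k,2Q_k]\text{ odd},\quad\gcd(a,q)=1,\quad a/q\in I,\quad\frac\kappa{2K_k}\le\|qf(a/q)\|\le\frac\kappa{K_k},$$
and $E_k=\bigcup_{(a,q)\in\mathcal A_k}\{s\in I:|s-a/q|\le\rho_k\}$. These intervals are disjoint, exactly as before. The condition on $qf(a/q)$ describes two arcs of total length $\kappa/K_k$. Lemma 3 and (2) give a main term of exact order $|I|Q_k^2/K_k$, which is at least of order $|I|4^k/k$ because $K_k\le k$, and an error $O(Q_k^{7/4})$. So for $k\ge k_0(I)$,
$$c|I|\frac{Q_k^2}{K_k}\le|\mathcal A_k|\le C|I|\frac{Q_k^2}{K_k},\qquad c|I|K_k^{-3}\le|E_k|\le C|I|K_k^{-3}.\tag{4}$$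
The second part follows from the first because $\rho_k|\mathcal A_k|\le|E_k|\le2\rho_k|\mathcal A_k|$ once $2\rho_k\le|I|$.

**Step 3: points of $\limsup E_k$ satisfy (3).** The computation in Step 2 of the proof of Theorem 1, with $P=K_k$, shows that for large $k$ every $s\in E_k$ satisfies the hypotheses of Lemma 2 with $N=K_kq$. So there is $n\in[\frac12\sqrt{K_kN},N]$ with
$$|S(f(s),s;n)|\ge\tfrac12\sqrt{K_k}\sqrt N\ge\Psi(9^{j+2})\sqrt n,\qquad k\in B_j,$$
since $K_k\ge4\Psi(9^{j+2})^2$. For large $k$,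
$$\log n\le\log N\le\log k+(k+1)\log2\le9k\le9^{j+2},$$
so $\Psi(9^{j+2})\ge\Psi(\log n)$. Also $n\ge\frac12K_k\sqrt q\ge\frac12\,2^{k/2}$ is unbounded as $k$ grows.

**Step 4: reducing pair correlations to a count.** We claim that for $k<l$ in $\mathcal K$ with $k\ge k_0(I)$, where $k_0(I)$ may have to be increased,
$$|E_k\cap E_l|\le C|I|K_k^{-3}K_l^{-3}.\tag{5}$$
For $(a,q)\in\mathcal A_k$ let $M_l(a,q)$ be the number of $(a',q')\in\mathcal A_l$ with $|a'/q'-a/q|\le2\rho_k$. By (a), $\rho_l\le\rho_k$, so if an interval of $E_l$ meets the interval of $E_k$ around $a/q$, its center is within $\rho_k+\rho_l\le2\rho_k$ of $a/q$. The intersection has length at most $2\rho_l$. Hence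
$$|E_k\cap E_l|\le\sum_{(a,q)\in\mathcal A_k}M_l(a,q)\cdot2\rho_l .$$
So (5) follows from (4) and
$$M_l(a,q)\ll\frac{Q_l^2}{Q_k^2K_k^2K_l},\tag{6}$$
because $\frac{Q_k^2}{K_k}\cdot\frac{Q_l^2}{Q_k^2K_k^2K_l}\cdot\frac1{K_l^2Q_l^2}=K_k^{-3}K_l^{-3}$.

**Step 5: (6) for different blocks.** Here $l>9k$ and Lemma 3 suffices. Apply it to the interval $I\cap[\frac aq-2\rho_k,\frac aq+2\rho_k]$, of length at most $4\rho_k$, and sum over $q'\in(Q_l,2Q_l]$:
$$M_l\ll Q_l\Big(\frac{\rho_kQ_l}{K_l}+Q_l^{3/4}\Big)\ll\frac{Q_l^2}{Q_k^2K_k^2K_l}+Q_l^{7/4}.$$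
Since $k<l/9$, we have $Q_l^{1/4}Q_k^{-2}\ge2^{l/4-2l/9}=2^{l/36}\ge l^3\ge K_k^2K_l$ for $l$ large. So the second term is at most the first up to a constant, which is (6).

**Step 6: (6) inside a block.** Here $K_k=K_l=:K$. We count the neighbors $a'/q'$ of a fixed $a/q$ by their determinant with $a/q$. For a fixed determinant they form an arithmetic progression, along which $q'f(a'/q')$ is almost linear. Write $Q=Q_k$, $Q'=Q_l$, so $Q'\ge2Q$, and
$$\Delta=a'q-aq'.$$
Since $q'>Q'\ge2Q\ge q$ and both fractions are reduced, they are different and $\Delta\ne0$. Moreover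
$$1\le|\Delta|=qq'\Big|\frac{a'}{q'}-\frac aq\Big|\le2\rho_kqq'\le2\cdot\frac1{64K^2Q^2}\cdot2Q\cdot2Q'=\frac{Q'}{8K^2Q}.$$
So $M_l=0$ unless $Q'\ge8K^2Q$, which we now assume.

Fix $\Delta$. As $\gcd(a,q)=1$, the solutions of $a'q-aq'=\Delta$ are $(a',q')=(a_0+ya,\,q_0+yq)$ with $y\in\mathbb Z$. Allow real $y$ and put
$$q'=q_0+yq,\qquad\sigma=\sigma(y)=\frac{a'}{q'}=\frac aq+\frac\Delta{qq'}.$$
The condition $q'\in(Q',2Q']$ confines $y$ to an interval of length $Q'/q\le Q'/Q$. Since $\sigma$ is a monotone function of $q'>0$, the conditions $|\sigma-\frac aq|\le2\rho_k$ and $\sigma\in I$ cut out a subinterval $Y$, of length at most $Q'/Q$. On $Y$ consider $\Theta(y)=q'f(\sigma)$. We have $\sigma'(y)=-\Delta/q'^2$ and $\Delta/q'=q(\sigma-\frac aq)$, so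
$$\Theta'(y)=qf(\sigma)-\frac\Delta{q'}f'(\sigma)=q\Big[f(\sigma)+\Big(\frac aq-\sigma\Big)f'(\sigma)\Big].$$
The bracket is the tangent line at $\sigma$, evaluated at $a/q$. By Taylor's formula, for some $\xi$ between $\sigma$ and $a/q$,
$$\Theta'(y)=qf\Big(\frac aq\Big)-\frac q2f''(\xi)\Big(\sigma-\frac aq\Big)^2.\tag{7}$$
The last term is at most $\frac{2Q}2c_2(2\rho_k)^2=4c_2Q\rho_k^2\le\frac\kappa{4K}$ for large $k$. Thus along the progression, $q'f(a'/q')$ moves at each step by almost exactly $qf(a/q)$, and modulo $1$ this is known from $(a,q)\in\mathcal A_k$: write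
$$qf\Big(\frac aq\Big)=b+\beta,\qquad b\in\mathbb Z,\qquad\frac\kappa{2K}\le|\beta|\le\frac\kappa K .$$
Put $\theta(y)=\Theta(y)-by$. By (7), $\theta'$ has the constant sign of $\beta$ on $Y$ and
$$\frac\kappa{4K}\le|\theta'|\le\frac{2\kappa}K .\tag{8}$$
For integers $y$ we have $\|\theta(y)\|=\|q'f(a'/q')\|$, so it remains to bound the number of integers $y\in Y$ with $\|\theta(y)\|\le\frac\kappa K$. The interval $\theta(Y)$ has length at most $\frac{2\kappa Q'}{KQ}$. So at most $\frac{2\kappa Q'}{KQ}+\frac{2\kappa}K+1\le\frac{2\kappa Q'}{KQ}+2$ integers $m$ lie within $\kappa/K$ of it. For each of them $\{y\in Y:|\theta(y)-m|\le\kappa/K\}$ is an interval of length at most $\frac{2\kappa/K}{\kappa/(4K)}=8$, which contains at most $9$ integers. Hence the number of solutions for fixed $\Delta$ is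
$$\ll\frac{Q'}{KQ}+1\ll\frac{Q'}{KQ},$$
because $\frac{Q'}{KQ}\ge8K\geq 8$. There are at most $2\cdot\frac{Q'}{8K^2Q}=\frac{Q'}{4K^2Q}$ nonzero values of $\Delta$, so
$$M_l\ll\frac{Q'}{KQ}\cdot\frac{Q'}{K^2Q}=\frac{Q'^2}{Q^2K^3},$$
which is (6). Both preparations have now been used. Without the lower bound for $|\beta|$ the lower bound in (8) is lost, and the trivial count $Q'/Q+1$ of integers in $Y$ is larger by a factor $K$ than what we need. With $K_l$ larger than $K_k$, each $m$ would give an interval of length up to $8K_k/K_l$, but we could still only bound the number of its integers by $8K_k/K_l+1$; the term $1$ would cost a factor $K_l/K_k$.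

**Step 7: conclusion of the divergent case.** We feed (4) and (5) into Fact 3. Let $T_n=\sum_{k\in\mathcal K,\,k_0\le k\le n}K_k^{-3}$ with $k_0=k_0(I)$; by (a), $T_n\to\infty$. The diagonal terms of the double sum contribute at most $C|I|T_n$ and the others at most $C|I|T_n^2$. Hence
$$|\limsup E_k|\ge\limsup_n\frac{c^2|I|^2T_n^2}{C|I|T_n^2+C|I|T_n}\ge c'|I|,$$
with $c'>0$ independent of $I$. By Step 3 the set of $s\in J$ with (3) has measure at least $c'|I|$ in every nondegenerate interval $I\subset J$, and Fact 2 shows that it has full measure in $J$. This proves the divergent case of Theorem 2. $\square$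

## The convergent case: what a large sum forces

Let $\sum_l\Psi(l)^{-6}<\infty$. It suffices to show that for a.e. $s\in J$
$$|S(f(s),s;N)|\le\Psi(\log N)\sqrt N\quad\text{for all large }N;\tag{9}$$
then apply this to $\varepsilon\Psi$ with $\varepsilon=1,\frac12,\frac13,\dots$ The plan is to show that a violation of (9) forces a convergent $a/q$ of $s$ to satisfy $|s-a/q|\ll\Psi^{-4}q^{-2}$ and $\|qf(s)\|\ll\Psi^{-2}$. This is the configuration of Lemma 2 with $P$ of order $\Psi^2$, and then we add up measures.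

**Step 1: normalization.** We arrange that $\Psi$ is neither too large nor too small. Replacing $\Psi(l)$ by $\min(\Psi(l),l)$ strengthens (9) and keeps the series convergent, since $\sum l^{-6}<\infty$. So assume $\Psi(l)\le l$. By monotonicity $\frac l2\Psi(l)^{-6}\le\sum_{l/2<j\le l}\Psi(j)^{-6}\to0$, so $\Psi(l)\ge l^{1/6}$ for large integers $l$, and hence $\Psi(\log N)\ge\frac12(\log N)^{1/6}$ for large $N$. Consequently any quantity $O_s(\sqrt N\log\log N)$ is $o(\sqrt N\,\Psi(\log N))$.

**Step 2: typical continued fractions.** We fix the Diophantine properties of $s$ that we shall use. Let $s$ be irrational with convergents $a_i/q_i$, $q_0=1$. The standard facts are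
$$\frac1{2q_iq_{i+1}}\le\Big|s-\frac{a_i}{q_i}\Big|\le\frac1{q_iq_{i+1}},\qquad q_{i+2}\ge2q_i .$$
By the Borel–Bernstein theorem, for a.e. $s$ the $i$-th partial quotient is at most $i^2$ for all large $i$ (because $\sum i^{-2}<\infty$). As $q_{i+1}/q_i$ is at most one more than the $(i+1)$-st partial quotient, for such $s$ there is $C_s$ with
$$\log\frac{q_{i+1}}{q_i}\le C_s\log(i+2)\qquad(i\ge0).\tag{10}$$
Fix such an $s$ and write $x_1=f(s)$. The value of $x_1$ plays no role until Step 8.

**Step 3: Poisson summation.** We turn a smoothed sum into a short sum of oscillatory integrals. Let $\phi\in C^2_c(\mathbb R)$, $q=q_i$, $a=a_i$, $\eta=s-\frac aq\neq 0$, $\gamma_m=x_1-\frac mq$. Split $n$ into classes $r$ modulo $q$; since $\mathbf e(an^2/q)$ depends only on $r$,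
$$\sum_n\phi(n)\mathbf e(x_1n+sn^2)=\sum_{r\bmod q}\mathbf e\Big(\frac{ar^2}q\Big)\sum_{n\equiv r\,(q)}\psi(n),\qquad\psi(u)=\phi(u)\mathbf e(x_1u+\eta u^2).$$
Poisson summation gives $\sum_{n\equiv r\,(q)}\psi(n)=\frac1q\sum_m\mathbf e(\frac{mr}q)\int\psi(u)\mathbf e(-\frac{mu}q)\,du$; the series converges absolutely as $\psi\in C_c^2$. Hence
$$\sum_n\phi(n)\mathbf e(x_1n+sn^2)=\frac1q\sum_{m\in\mathbb Z}G(m)\,\mathcal I(m),\qquad\mathcal I(m)=\int\phi(u)\,\mathbf e(\gamma_mu+\eta u^2)\,du,\tag{11}$$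
where $G(m)$ is the Gauss sum of Lemma 1, so $|G(m)|\le\sqrt{2q}$.

Let $h_m(u)=\gamma_m+2\eta u$ be the derivative of the phase. Suppose that $\|\phi\|_\infty,\|\phi'\|_1\ll1$ and that $\phi$ is supported in a compact interval $\mathcal S$. The classical first and second derivative tests say that $\int\mathbf e(\text{phase})$ over a subinterval of $\mathcal S$ is $\ll1/D$ if $|h_m|\ge D$ there ($h_m$ is monotone), and is $\ll|\eta|^{-1/2}$ because the second derivative of the phase is $2\eta$. The weight $\phi$ vanishes at the ends of $\mathcal S$ and is removed by one integration by parts, at the cost of $\|\phi'\|_1$. So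
$$\mathcal I(m)\ll\min(|\mathcal S|,|\eta|^{-1/2}),\qquad\text{and}\qquad\mathcal I(m)\ll\frac1D\ \text{ if }|h_m|\ge D>0\text{ on }\mathcal S.\tag{12}$$
The bound $1/D$ is not summable over $m$: the numbers $\gamma_m$ are spaced by $1/q$, and $\sum_jq/j$ diverges. Smoothness repairs this. If $|h_m|\ge D>0$ on $\mathcal S$, integrate by parts twice, dividing by $2\pi ih_m$ each time and using $h_m'=2\eta$. We have $(\phi/h)'/h=\phi'/h^2-2\eta\phi/h^3$ with $h=h_m$, and differentiating once more,
$$|\mathcal I(m)|\ll\int\Big|\frac{\phi''}{h_m^2}-\frac{6\eta\phi'}{h_m^3}+\frac{12\eta^2\phi}{h_m^4}\Big|du\ll\frac{\|\phi''\|_1}{D^2}+\frac{|\eta|}{D^3}.\tag{13}$$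
For the last term we substituted $v=h_m(u)$: $\eta^2\int_{\mathcal S}h_m^{-4}\,du\le\frac{|\eta|}2\int_{|v|\ge D}v^{-4}\,dv=\frac{|\eta|}{3D^3}$.

**Lemma 4.** Let $M\ge1$ and $q_i\le M<q_{i+1}$. Let $\phi\in C^2$ be supported in an interval $\mathcal S$ of length at most $16M$ with $|\phi^{(\nu)}|\ll M^{-\nu}$ for $\nu=0,1,2$. Then
$$\sum_n\phi(n)\mathbf e(x_1n+sn^2)\ll\min\big(Mq_i^{-1/2},\ q_{i+1}^{1/2}\big),$$
with an implied constant depending only on the constants in the bounds for $\phi^{(\nu)}$.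

*Proof.* We use (11) with $q=q_i$. The hypotheses give $\|\phi\|_\infty,\|\phi'\|_1\ll1$ and $\|\phi''\|_1\ll1/M$. Since $|\eta|\le\frac1{qq_{i+1}}\le\frac1{qM}$, each $h_m$ varies by at most $2|\eta|\cdot16M\le\frac{32}q$ on $\mathcal S$. Fix $u_0\in\mathcal S$. The numbers $h_m(u_0)$ are spaced by $\frac1q$, so at most $129$ values of $m$ have $|h_m(u_0)|\le\frac{64}q$. For each of these, (12) gives $\mathcal I(m)\ll\min(M,|\eta|^{-1/2})\ll\min(M,\sqrt{q_iq_{i+1}})$, as $|\eta|^{-1/2}\le\sqrt{2q_iq_{i+1}}$. For the other $m$ we have $|h_m|\ge D:=\frac12|h_m(u_0)|\ge\frac{32}q$ on $\mathcal S$, and (13) gives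
$$\mathcal I(m)\ll\frac1{MD^2}+\frac{|\eta|}{D^3}\ll\frac1{MD^2}+\frac{q|\eta|}{D^2}\ll\frac1{MD^2}.$$
Because of the spacing, these sum to $\ll\frac{q^2}M\le q\le\min(M,\sqrt{q_iq_{i+1}})$. So $\sum_m|\mathcal I(m)|\ll\min(M,\sqrt{q_iq_{i+1}})$, and (11) multiplies this by $\frac{\sqrt{2q}}q$. $\square$

**Step 4: cutting the sum.** The sum $S(x_1,s;N)$ has sharp ends; we write it as a smooth main piece plus dyadic pieces at the two ends. Let $\chi\in C^\infty(\mathbb R)$ be nondecreasing with $\chi=0$ on $(-\infty,1]$ and $\chi=1$ on $[2,\infty)$, and let $w(u)=\chi(u)-\chi(u/2)$, which is supported in $[1,4]$. Let $N$ be large, $q_n\le N<q_{n+1}$, $R=\min(q_n,N/8)$, and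
$$\Phi(u)=\chi\Big(\frac uR\Big)\chi\Big(\frac{N+1-u}R\Big).$$
Let $A$ be the least integer $\ge1$ with $2^{-A}R\le\frac12$. For integers $v\ge1$ the sum $\sum_{j=1}^Aw(2^jv/R)$ telescopes to $\chi(2^Av/R)-\chi(v/R)$, and $2^Av/R\ge2$, so
$$1-\chi\Big(\frac vR\Big)=\sum_{j=1}^Aw\Big(\frac{2^jv}R\Big).$$
For $1\le n'\le N$ the number $1-\chi(n'/R)$ is nonzero only if $n'<2R\le\frac N4$, and $1-\chi((N+1-n')/R)$ only if $N+1-n'<2R\le\frac N4$; not both can happen. From $(1-\alpha_1)(1-\alpha_2)=0$ we get $1=\alpha_1\alpha_2+(1-\alpha_1)+(1-\alpha_2)$, and therefore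
$$S(x_1,s;N)=\sum_{n'}\Phi(n')\mathbf e(x_1n'+sn'^2)+\sum_{j=1}^{A}\sum_{n'}\Big[w\Big(\frac{2^jn'}R\Big)+w\Big(\frac{2^j(N+1-n')}R\Big)\Big]\mathbf e(x_1n'+sn'^2).\tag{14}$$
All sums run over $n'\in\mathbb Z$; only integers in $[1,N]$ occur in the supports.

**Step 5: the end pieces.** We show that together they are $o(\sqrt N\,\Psi(\log N))$. Call $M=2^{-j}R$ the scale of a piece. At most two values of $j$ have $M<1$, and a piece with $M<1$ has at most $4$ terms; these contribute $O(1)$. A piece with $M\ge1$ has weight $w(u/M)$ or $w((N+1-u)/M)$, which satisfies the hypotheses of Lemma 4. Since $M\le\frac R2\le\frac{q_n}2$, we have $q_i\le M<q_{i+1}$ for some $i\le n-1$, and the piece is $\ll\sqrt{q_{i+1}}$. For each $i$ there are $\ll1+\log\frac{q_{i+1}}{q_i}$ such $j$. By (10) the total is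
$$\ll\sum_{i=0}^{n-1}\sqrt{q_{i+1}}\Big(1+\log\frac{q_{i+1}}{q_i}\Big)\ll_s\log(n+2)\sum_{i\le n}\sqrt{q_i}\ll_s\sqrt{q_n}\,\log(n+2)\ll_s\sqrt N\,\log\log N.$$
The sum of the $\sqrt{q_i}$ is dominated by geometric series because $q_{i+2}\ge2q_i$, and for the same reason $n\ll1+\log q_n$. By Step 1 the total is $o(\sqrt N\,\Psi(\log N))$.

**Step 6: the main piece when $N<8q_n$.** Here Lemma 4 is enough. Now $R=N/8$, so $\Phi$ satisfies the hypotheses of Lemma 4 with $M=N$ and $i=n$: its support lies in $[0,N+1]$ and $|\Phi^{(\nu)}|\ll N^{-\nu}$. Its sum is $\ll Nq_n^{-1/2}<8\sqrt{q_n}\le8\sqrt N=o(\sqrt N\,\Psi(\log N))$.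

**Step 7: the main piece when $N\ge8q_n$.** We isolate the few frequencies $m$ that can matter. Put $q=q_n=R$, $\eta=s-\frac{a_n}{q_n}$. Then $\|\Phi\|_\infty\le1$ and $\|\Phi'\|_1\le2$. Since $\Phi''$ is $\ll q^{-2}$ and lives on two intervals of length $q$, $\|\Phi''\|_1\ll\frac1q$. Also $|\eta|\le\frac1{qq_{n+1}}\le\frac1{qN}$, so $h_m$ varies by at most $2|\eta|(N+1)\le\frac4q$ on $[0,N+1]$. If $|\gamma_m|>\frac8q$, then, as $h_m(0)=\gamma_m$, we have $|h_m|\ge D:=\frac12|\gamma_m|\ge\frac4q$ on $[0,N+1]$. By (13),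
$$\mathcal I(m)\ll\frac1{qD^2}+\frac{|\eta|}{D^3}\ll\frac1{qD^2}+\frac1{ND^2}\ll\frac1{qD^2}.$$
By the spacing of the $\gamma_m$ these sum to $\ll q$ and contribute $\ll\frac{\sqrt{2q}}q\cdot q\ll\sqrt q\le\sqrt N$ to (11), which is again $o(\sqrt N\,\Psi(\log N))$. At most $17$ values of $m$ have $|\gamma_m|\le\frac8q$.

**Step 8: consequences of a large sum.** We now read off what a violation of (9) says about $s$. Write $\Psi$ for $\Psi(\log N)$, and suppose $|S(x_1,s;N)|>\Psi\sqrt N$ with $N\ge N_0(s)$. By (14) and Steps 5–7 we must have $N\ge8q$, $q=q_n$, and the at most $17$ remaining terms of (11) must have total modulus at least $\frac12\Psi\sqrt N$. So some $m$ satisfies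
$$|\mathcal I(m)|\ge c\,\Psi\sqrt{qN}$$
with $c>0$ absolute. Compare this with the three bounds in (12), where $|\mathcal S|\le N+1$:

- $\mathcal I(m)\ll N$ gives $N\gg\Psi^2q$.
- $\mathcal I(m)\ll|\eta|^{-1/2}$ gives $|\eta|\ll\frac1{\Psi^2qN}\ll\frac1{\Psi^4q^2}$, by the first item.
- Let $D_m=\min_{[0,N+1]}|h_m|$. Either $D_m=0$ or $\mathcal I(m)\ll\frac1{D_m}$, so in both cases $D_m\ll\frac1{\Psi\sqrt{qN}}\ll\frac1{\Psi^2q}$. Then $|\gamma_m|\le D_m+2|\eta|(N+1)\ll\frac1{\Psi^2q}$. Since $q\gamma_m=qx_1-m$ and $x_1=f(s)$, this says $\|qf(s)\|\ll\Psi^{-2}$.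

Here $q=q_n\to\infty$ as $N\to\infty$, and $\Psi(\log N)\ge\Psi(\log q)$. For $k\ge2$ put $V_k=\Psi(k\log2)\le k$ and let $F_k$ be the set of $s\in J$ for which there are $q\in[2^k,2^{k+1})$ and $a$ coprime to $q$ with
$$\Big|s-\frac aq\Big|\le\frac{C_2}{V_k^4q^2},\qquad\|qf(s)\|\le\frac{C_2}{V_k^2},$$
where $C_2$ is a suitable absolute constant. If (9) fails for infinitely many $N$, then $s$ lies in infinitely many of the $F_k$: for $q_n\in[2^k,2^{k+1})$ we have $V_k\le\Psi(\log q_n)\le\Psi(\log N)$.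

**Step 9: the measure of $F_k$.** We show that almost every $s$ lies in only finitely many $F_k$. Let $J_0$ be a compact subinterval of the interior of $J$ and let $s\in F_k\cap J_0$ with $k$ large, with $a/q$ as in the definition. Then $a/q\in J$, and
$$|qf(s)-qf(a/q)|\le\frac{LC_2}{V_k^4q}\le\frac{C_2}{V_k^2}$$
for large $k$, so $\|qf(a/q)\|\le2C_2V_k^{-2}$. By Lemma 3, summed over $q\in[2^k,2^{k+1})$, the number of such pairs $(a,q)$ is
$$\ll4^kV_k^{-2}+2^{7k/4}\ll4^kV_k^{-2},$$
since $V_k\le k$. Each pair accounts for a set of $s$ of measure $\ll V_k^{-4}4^{-k}$. Hence $|F_k\cap J_0|\ll V_k^{-6}$. Each interval $[l,l+1)$ contains at most two numbers $k\log2$, so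
$$\sum_{k\ge2}V_k^{-6}=\sum_{k\ge2}\Psi(k\log2)^{-6}\le2\sum_{l\ge1}\Psi(l)^{-6}<\infty.$$
By the Borel–Cantelli lemma a.e. $s\in J_0$ lies in only finitely many $F_k$. Letting $J_0\uparrow J$, we obtain (9) for a.e. $s\in J$. This proves the convergent case and Theorem 2. $\blacksquare$

## The exponent $1/6$ on the parabola: proof of the Corollary

Take $g(t)=t^2$ in Theorem 2. With $\Psi(l)=l^{1/6}$ the series is $\sum l^{-1}=\infty$, so for a.e. $t$ we have $|S(t,t^2;N)|\ge N^{1/2}(\log N)^{1/6}$ for infinitely many $N$, and the limsup in the Corollary is at least $\frac16$. With $\Psi(l)=l^{1/6+\varepsilon}$, $\varepsilon>0$, the series $\sum l^{-1-6\varepsilon}$ converges, so for a.e. $t$ we have $|S(t,t^2;N)|\le N^{1/2}(\log N)^{1/6+\varepsilon}$ for all large $N$. Letting $\varepsilon$ run through $1,\frac12,\frac13,\dots$ shows that the limsup is at most $\frac16$.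

If $\alpha\le\frac12$, Theorem 1 gives $|S(t,t^2;N)|\ge N^{1/2}\ge N^\alpha$ infinitely often for a.e. $t$, so $\mu(\mathcal E_{2,\alpha}\cap\mathcal X)=1$. If $\alpha>\frac12$, take $\Psi(l)=l$: the series $\sum l^{-6}$ converges, so for a.e. $t$ we have $|S(t,t^2;N)|\le N^{1/2}\log N<N^\alpha$ for all large $N$, and $\mu(\mathcal E_{2,\alpha}\cap\mathcal X)=0$. $\blacksquare$
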